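\title{A linear bound for the invariant $\gamma$ of product-quotient surfaces}

\begin{abstract}
Let a finite group $G$ act faithfully on two curves $C_1,C_2$ of genus at least $2$, let $X=(C_1\times C_2)/G$, and let $S$ be the minimal resolution of $X$. The invariant $\gamma(X)$ is a sum of local terms attached to the cyclic quotient singularities of $X$. We prove a conjecture posed by Bauer and Pignatelli: if $S$ is of general type, then $\gamma(X)$ is bounded above by an explicit function of $p_g(S)$ and $q(S)$. In fact $\gamma(X)\le C\chi(\mathcal O_S)$ and $|G|\le C\chi(\mathcal O_S)$ for one explicit absolute constant $C$. The linear order of growth is optimal, and the hypothesis of general type cannot be dropped. The proof combines a volume estimate with the holomorphic Lefschetz formula and with Xiao's bound for automorphism groups, applied to an intermediate quotient $(C_1\times C_2)/R$.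
\end{abstract}

\section{The problem and the results}\label{sec:intro}

We work over $\mathbb C$, and a curve is a compact Riemann surface. Let $G$ be a finite group acting faithfully on two curves $C_1,C_2$ of genera $g_1,g_2\ge2$, and let $G$ act diagonally on $C_1\times C_2$. The \emph{quotient model} $X=(C_1\times C_2)/G$ is a normal projective surface with finitely many cyclic quotient singularities, and its minimal resolution $S\to X$ is called a \emph{product-quotient surface}. We write $p_g(S)=h^0(S,K_S)$, $q(S)=h^1(S,\mathcal O_S)$ and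
\[
\chi(S)=\chi(\mathcal O_S)=1-q(S)+p_g(S).
\]

Let $0<a<n$ be coprime integers. A singularity of type $\frac1n(1,a)$ is the quotient of $(\mathbb C^2,0)$ by the group of $n$-th roots of unity acting by $\zeta\cdot(u,v)=(\zeta u,\zeta^av)$. Let $a'$ be the integer with $0<a'<n$ and $aa'\equiv1\pmod n$, and write the Hirzebruch--Jung continued fraction
\[
\frac na=[b_1,\dots,b_l]=b_1-\cfrac1{b_2-\cfrac1{\ddots-\cfrac1{b_l}}},\qquad b_j\ge2 .
\]
For a point $x$ of this type we put $n_x=n$ and
\[
\gamma(x)=\gamma\Big(\frac an\Big)=\frac16\Big(\frac{a+a'}n+\sum_{j=1}^l(b_j-3)\Big),\qquad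
\gamma(X)=\sum_{x\in\mathrm{Sing}(X)}\gamma(x),
\]
so that $\gamma(X)=0$ if $X$ is smooth. The two extreme types show that $\gamma(x)$ takes both signs and can have the size of $n/6$: from $\frac n1=[n]$ and $\frac n{n-1}=[2,\dots,2]$ with $n-1$ twos we get
\begin{equation}\label{eq:basic}
\gamma\Big(\frac1n\Big)=\frac{(n-1)(n-2)}{6n},\qquad \gamma\Big(\frac{n-1}n\Big)=-\frac{(n-1)(n-2)}{6n}.
\end{equation}

The meaning of $\gamma$ is given by the following formula, valid for every product-quotient surface and proved in Section~\ref{sec:gamma}: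
\begin{equation}\label{eq:noether}
\chi(S)=\frac{(g_1-1)(g_2-1)}{|G|}+\frac14\sum_{x\in\mathrm{Sing}(X)}\Big(1-\frac1{n_x}\Big)-\frac{\gamma(X)}2 .
\end{equation}
If the action is free, only the first term survives, and Hurwitz's bound $|G|\le84(g_i-1)$ gives $|G|\le 84^2\chi(S)$; thus $\chi(S)$ bounds $|G|$ linearly, and then it bounds $g_1$ and $g_2$. In general $-\gamma(X)/2$ is the one term of \eqref{eq:noether} that can be negative, and the same argument yields only
\[
\frac{|G|}{84^2}\le\frac{(g_1-1)(g_2-1)}{|G|}\le\chi(S)+\frac{\gamma(X)}2 .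
\]
An explicit upper bound for $\gamma(X)$ is therefore what is needed to bound the group and the two genera effectively in terms of the invariants of $S$. In the other direction, it is known that $\gamma(X)+p_g(S)$ is a nonnegative integer, so that $\gamma(X)\ge-p_g(S)$; we do not use this fact. The following conjecture is posed in \cite{BP}.

\begin{quote}
\textbf{Conjecture.} There is an explicit function $\Gamma=\Gamma(p_g,q)$ such that $\gamma(X)\le\Gamma(p_g(S),q(S))$ for the quotient model $X$ of every product-quotient surface $S$ of general type.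
\end{quote}

Here \emph{explicit} means that $\Gamma\colon\mathbb N\times\mathbb N\to\mathbb R$ is finite-valued and given by a formula or by an algorithm; finiteness of $\sup\gamma(X)$ for each $(p_g,q)$ would not suffice. The free case suggests that a bound linear in $\chi(S)$ should hold, unless large positive and negative terms of \eqref{eq:noether} cancel. Such cancellation does occur, and the content of our main theorem is that general type limits it.

For integers $d\ge1$ put
\[
J(d)=d^{\,28\,d^{\,d+1}},\qquad \Phi(d)=4\cdot10^{14}J(d)^4,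
\]
and define
\begin{gather*}
d_0=1,\quad d_{\nu+1}=\Phi(d_\nu),\qquad A_0=0,\quad A_{j+1}=A_j+\lfloor28\log_2d_{A_j}\rfloor+1,\\
J_*=J(d_{A_{29}}),\qquad C=1047816\,J_*^2 .
\end{gather*}
The integer $C$ is an explicit, computable absolute constant. The origin of each number becomes visible in Section~\ref{sec:choice}.

\begin{theorem}\label{thm:main}
For every product-quotient surface $S$ of general type,
\[
|G|\le C\,\chi(S),\qquad \gamma(X)\le C\,\chi(S)=C\,(1-q(S)+p_g(S)).
\]
Hence the conjecture holds with $\Gamma(p_g,q)=C\cdot\max(0,1-q+p_g)$.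
\end{theorem}

Let $h_i$ be the genus of $C_i/G$ and $r_i$ the number of branch points of $C_i\to C_i/G$. By Riemann's existence theorem this cover is described topologically by a \emph{generating vector}: a tuple $(\alpha_1,\beta_1,\dots,\alpha_{h_i},\beta_{h_i},c_1,\dots,c_{r_i})$ of elements generating $G$, with all $c_k\neq1$ and $\prod[\alpha_k,\beta_k]\prod c_k=1$. By a \emph{topological type} we mean a group together with a pair of generating vectors.

\begin{corollary}\label{cor:finite}
For a product-quotient surface $S$ of general type, $|G|\le C\chi(S)$, $h_1+h_2=q(S)$ and $r_1,r_2\le19845\,\chi(S)$. Hence for fixed $(p_g,q)$ only finitely many topological types occur, all contained in a computable finite list.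
\end{corollary}

\begin{theorem}\label{thm:sharp}
\textup{(a)} For every $c<1$ there are product-quotient surfaces of general type with $q=0$, with $p_g$ arbitrarily large and with $\gamma(X)\ge c\,p_g(S)$.

\textup{(b)} There are product-quotient surfaces with $p_g=q=0$ and $\gamma(X)$ arbitrarily large.
\end{theorem}

Part (a) says that linear growth of $\Gamma$ is the optimal order. Part (b) says that the hypothesis of general type is indispensable, already for $p_g=q=0$.

Section~\ref{sec:background} collects the tools, and Section~\ref{sec:gamma} reduces Theorem~\ref{thm:main} to a bound for $|G|$ and $r_1r_2|G|$. Section~\ref{sec:idea} proves Theorem~\ref{thm:sharp}(b) and shows the method on abelian and dihedral groups. Sections~\ref{sec:volume}--\ref{sec:choice} contain the general proof, and Section~\ref{sec:linear} proves Theorem~\ref{thm:sharp}(a).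

\section{Notation and background}\label{sec:background}

\subsection{The two covers}
Put $B_i=C_i/G$, let $P_i\subset B_i$ be the set of branch points, so $r_i=|P_i|$, and let $P=P_1\sqcup P_2$. For $p\in P_i$ fix a point $\tilde p\in C_i$ over $p$, with stabilizer $H_p$. The action of $H_p$ on the tangent line at $\tilde p$ is a faithful character $\varepsilon_p\colon H_p\to\mathbb C^*$, so $H_p$ is cyclic, of order $m_p\ge2$. There is a local coordinate $u$ at $\tilde p$ with $h^*u=\varepsilon_p(h)u$, and $u^{m_p}$ is a local coordinate of $B_i$ at $p$. An element $g$ fixes the point $\sigma\tilde p$ if and only if $\sigma^{-1}g\sigma\in H_p$, and then it acts on the tangent line by the \emph{multiplier} $\varepsilon_p(\sigma^{-1}g\sigma)$. The Hurwitz formula reads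
\begin{equation}\label{eq:hurwitz}
2h_i-2+\sum_{p\in P_i}\Big(1-\frac1{m_p}\Big)=\frac{2g_i-2}{|G|}>0 .
\end{equation}

For a subgroup $R\le G$ let $X_R=(C_1\times C_2)/R$ and let $S_R$ be its minimal resolution; thus $X_G=X$ and $S_G=S$. The stabilizer of a point of $C_1\times C_2$ is the intersection of the stabilizers of its two coordinates. It is cyclic and acts faithfully on both tangent directions. So there are no quasi-reflections, the quotient map $C_1\times C_2\to X$ is \'etale outside a finite set, and $\mathrm{Sing}(X)$ is the image of the points with nontrivial stabilizer. A singular point $x$ lies over some $(p,p')\in P_1\times P_2$, the number $n_x$ is the order of the stabilizer, and $n_x$ divides both $m_p$ and $m_{p'}$.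

\subsection{The resolution of $\frac1n(1,a)$}\label{ss:toric}
The minimal resolution is toric, for the lattice $N=\mathbb Z^2+\mathbb Z\cdot\frac1n(1,a)$. Let $w_0,w_1,\dots,w_{l+1}$ be the points of $N$, in order, on the compact edges of the convex hull of the nonzero points of $N$ in the first quadrant. Then
\[
w_0=(0,1),\quad w_1=\tfrac1n(1,a),\quad w_l=\tfrac1n(a',1),\quad w_{l+1}=(1,0),\quad w_{j-1}+w_{j+1}=b_jw_j ,
\]
and the exceptional set is a chain of smooth rational curves $E_1,\dots,E_l$ with $E_j^2=-b_j$. Write $w_j=(\alpha_j,\beta_j)$; for $1\le j\le l$ both coordinates are positive multiples of $1/n$. We use two facts.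
\begin{itemize}
\item[(T1)] An invariant monomial $u^\lambda v^\mu$ has order $\lambda\alpha_j+\mu\beta_j$ along $E_j$.
\item[(T2)] The invariant form $\frac{du}u\wedge\frac{dv}v$ has a simple pole along $E_j$.
\end{itemize}

\subsection{Surfaces of general type}\label{ss:gt}
For a smooth projective surface $S'$, the numbers $\chi(S')$ and $h^0(kK_{S'})$, $k\ge1$, are birational invariants, and $S'$ is of general type if $h^0(kK_{S'})$ grows quadratically along the multiples of some integer. Such a surface has a unique minimal model $Y$, and $\mathrm{Bir}(S')=\mathrm{Aut}(Y)$. We use the following.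
\begin{itemize}
\item[(S1)] If $S''\dashrightarrow S'$ is a dominant rational map of smooth projective surfaces and $S'$ is of general type, then so is $S''$, because pluricanonical forms pull back injectively.
\item[(S2)] (Castelnuovo; Bogomolov--Miyaoka--Yau.) For $Y$ minimal of general type, $\chi(Y)\ge1$ and $1\le K_Y^2\le9\chi(Y)$. Moreover $h^0(kK_Y)=\frac{k(k-1)}2K_Y^2+\chi(Y)$ for $k\ge2$.
\item[(S3)] (Xiao \cite{Xiao1,Xiao2}.) For $Y$ minimal of general type, $|\mathrm{Aut}(Y)|\le42^2K_Y^2$.
\item[(S4)] If $H$ is a nef $\mathbb Q$-divisor, then $h^0(kH)=\frac{k^2}2H^2+O(k)$ for sufficiently divisible $k$.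
\end{itemize}
From (S2) and (S3), for every smooth projective surface $S'$ of general type,
\begin{equation}\label{eq:xiao}
|\mathrm{Bir}(S')|\le42^2\cdot9\,\chi(S')=15876\,\chi(S').
\end{equation}
Any other explicit constant in place of $42^2$ would only change the constants below.

\subsection{Traces}
For $g\in G$ put $L_i(g)=\sum_j(-1)^j\operatorname{tr}\big(g^*\mid H^j(C_i,\mathcal O_{C_i})\big)$; in particular $L_i(1)=1-g_i$. For $g\ne1$ the Atiyah--Bott holomorphic Lefschetz formula gives
\begin{equation}\label{eq:lefschetz}
L_i(g)=\sum_{y\in C_i,\ gy=y}\frac1{1-\varepsilon_y(g)},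
\end{equation}
where $\varepsilon_y(g)$ is the multiplier of $g$ at $y$. Quotient singularities are rational, so $H^j(S_R,\mathcal O)=H^j(X_R,\mathcal O)=H^j(C_1\times C_2,\mathcal O)^R$. The operator $|R|^{-1}\sum_{g\in R}g^*$ is the projection onto the invariants, and by the K\"unneth formula the alternating trace of $g^*$ on $H^\bullet(C_1\times C_2,\mathcal O)$ is $L_1(g)L_2(g)$. Hence, for every $R\le G$,
\begin{equation}\label{eq:trace}
|R|\,\chi(S_R)=\sum_{g\in R}L_1(g)L_2(g).
\end{equation}
The same identification, with Serre duality on the two curves, gives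
\begin{equation}\label{eq:pgq}
q(S)=h_1+h_2,\qquad p_g(S)=\dim\big(H^0(K_{C_1})\otimes H^0(K_{C_2})\big)^G .
\end{equation}

\section{What $\gamma$ measures, and a first bound}\label{sec:gamma}

Formula \eqref{eq:noether} serves as motivation and is not used in the proofs of the theorems.

\begin{proof}[Proof of \eqref{eq:noether}]
Put $\delta=(g_1-1)(g_2-1)/|G|$. We compute both terms of Noether's formula $12\chi(S)=K_S^2+e(S)$, where $e$ is the topological Euler number. Remove from $C_1\times C_2$ the $|G|/n_x$ points over each singular point $x$; the rest is an \'etale cover of degree $|G|$ of the smooth locus of $X$, so $e(X)=4\delta+\sum_x(1-1/n_x)$. A chain of $l$ rational curves has Euler number $l+1$, so $e(S)=e(X)+\sum_xl_x$.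

Since $C_1\times C_2\to X$ is \'etale outside a finite set, $K_X^2=8\delta$. Near a point of type $\frac1n(1,a)$ the divisor $nK_X$ is generated by $(du\wedge dv)^{n}=(uv)^n(\frac{du}u\wedge\frac{dv}v)^n$, which by (T1) and (T2) has order $n(s_j-1)$ along $E_j$, where $s_j=\alpha_j+\beta_j$. So $K_S=\pi^*K_X+\sum(s_j-1)E_j$ for $\pi\colon S\to X$. By adjunction $K_SE_j=b_j-2$, and the point changes $K^2$ by $\sum_j(s_j-1)(b_j-2)$. The relation $b_js_j=s_{j-1}+s_{j+1}$ makes the sum telescope:
\[
\sum_{j=1}^l(b_j-2)s_j=(s_{l+1}-s_l)-(s_1-s_0)=2-\frac{2+a+a'}n .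
\]
The total contribution of the point to $K_S^2+e(S)$ is therefore
\[
2-\frac{2+a+a'}n-\sum_j(b_j-2)+l+1-\frac1n=3\Big(1-\frac1n\Big)-6\gamma(x).
\]
Summing gives $12\chi(S)=12\delta+3\sum_x(1-1/n_x)-6\gamma(X)$.
\end{proof}

We saw in Section~\ref{sec:intro} that a bound for $\gamma(X)$ implies a bound for $|G|$. The next lemma is a converse: it reduces Theorem~\ref{thm:main} to bounding $|G|$ and $r_1r_2|G|$ linearly in $\chi(S)$.

\begin{lemma}\label{lem:gamma}
For every product-quotient surface, $\gamma(X)\le r_1r_2|G|/6$.
\end{lemma}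

\begin{proof}
First we show $n\ge1+\sum_j(b_j-1)$ whenever $n/a=[b_1,\dots,b_l]$. For $l=1$ this is an equality. For $l\ge2$ write $a/a_2=[b_2,\dots,b_l]$ with $0<a_2<a$, so that $n=b_1a-a_2$. Using $\lambda\mu\ge\lambda+\mu-1$ for $\lambda,\mu\ge1$,
\[
n\ge(b_1-1)a+1\ge(b_1-1)+a,
\]
and induction applies to $a$. Hence $\sum_j(b_j-3)\le n-1-2l\le n-3$. Since $(a+a')/n<2$, we get $\gamma(x)<(n_x-1)/6<n_x/6$.

Fix $(p,p')\in P_1\times P_2$. The points $x$ of $X$ over $(p,p')$ are the $G$-orbits in $G\tilde p\times G\tilde p'$, a set with $|G|^2/(m_pm_{p'})$ elements, and the orbit $x$ has $|G|/n_x$ elements (with $n_x=1$ at smooth points). So $\sum_x1/n_x=|G|/(m_pm_{p'})$. As $n_x^2\le m_pm_{p'}$, we obtain $\sum_xn_x=\sum_xn_x^2/n_x\le|G|$. Now sum over the $r_1r_2$ pairs $(p,p')$.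
\end{proof}

\section{Cancellation, and how general type prevents it}\label{sec:idea}

By \eqref{eq:trace}, the bound $|G|\le C\chi(S)$ is the statement that $\sum_{g\in G}L_1(g)L_2(g)\ge|G|^2/C$. The identity contributes $(g_1-1)(g_2-1)\ge|G|^2/84^2$, which has the right size. The difficulty is that other elements can contribute negative terms of the same size.

\subsection{A family with complete cancellation}\label{ss:hyper}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $n=2k+1\ge5$, let $C_1=C_2$ be the curve $y^2=x^n-1$, of genus $k\ge2$, and let the generator $g$ of $G=\mathbb Z/n$ act by $x\mapsto\zeta x$, $\zeta=e^{2\pi i/n}$. The invariant functions form the field $\mathbb C(y)$, so $B_i=\mathbb P^1$ and $q=0$. At the unique point at infinity $x$ and $y$ have poles of orders $2$ and $n$. The forms $x^{j-1}dx/y$, $1\le j\le k$, are holomorphic: where $y=0$ use $dx/y=2\,dy/(nx^{n-1})$, and at infinity the order is $n-1-2j\ge0$. They form a basis of $H^0(K_{C_i})$, with characters $\zeta^j$. Since $2\le j+j'\le n-1$, the tensor product in \eqref{eq:pgq} has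 no invariants, and $p_g=0$.

A nontrivial element of $G$ fixes exactly the two points with $x=0$ and the point at infinity. At the former $x$ is a local coordinate and $g$ has multiplier $\zeta$; at the latter $x^k/y$ is a local coordinate and $g$ has multiplier $\zeta^k$. So $X$ has nine singular points. The four pairs of finite points and the pair of points at infinity have type $\frac1n(1,1)$. The four mixed pairs have type $\frac1n(1,k)$, up to the order of the coordinates. The inverse of $k$ modulo $n$ is $n-2$, because $k(n-2)\equiv-2k\equiv1$. From $n=3k-(k-1)$ and $\frac k{k-1}=[2,\dots,2]$ we get $\frac nk=[3,2,\dots,2]$ with $k-1=\frac{n-3}2$ twos; exchanging the coordinates gives the reversed fraction $\frac n{n-2}=[2,\dots,2,3]$ and the same value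
\[
\gamma\Big(\frac kn\Big)=\frac16\Big(\frac{3n-5}{2n}-\frac{n-3}2\Big)=-\frac{(n-1)(n-5)}{12n}.
\]
With \eqref{eq:basic},
\[
\gamma(X)=\frac{5(n-1)(n-2)}{6n}-\frac{(n-1)(n-5)}{3n}=\frac{n-1}2,
\]
which is unbounded.
\end{proof}

In this family $\chi(S)=1$, so the sum \eqref{eq:trace} over $G$ equals $n$, although the identity contributes $(n-3)^2/4$. One sees the cancellation in \eqref{eq:lefschetz}. Since $1/(1-e^{i\vartheta})=\frac12+\frac i2\cot\frac\vartheta2$,
\[
L_1(g)=L_2(g)=\frac2{1-\zeta}+\frac1{1-\zeta^k}=\frac32+i\Big(\cot\frac\pi n+\frac12\tan\frac\pi{2n}\Big),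
\]
so $g$ and $g^{-1}$ together contribute $-2n^2/\pi^2+O(1)$. The dangerous elements rotate by a small angle at a point with a large stabilizer. No termwise estimate can handle them; their sum must be controlled as a whole, and here general type has to enter.

\subsection{The centralizer bound}
Suppose that $G$ is abelian and $S$ is of general type. Then $G\times G$ acts on $C_1\times C_2$ commuting with the diagonal, so $(G\times G)/G$, a group of order $|G|$, acts faithfully on $X$. By \eqref{eq:xiao}, $|G|\le15876\,\chi(S)$. This settles the bound on $|G|$ for abelian groups, and it shows that the surfaces of Section~\ref{ss:hyper} are not of general type for $n>15876$. For nonabelian $G$ the product $G\times G$ does not act on $X$, but the same argument applies to every intermediate quotient, with the centralizer $C_G(R)$ in place of $G$.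

\begin{lemma}\label{lem:centralizer}
Let $S$ be of general type. For every subgroup $R\le G$,
\[
\sum_{g\in R}L_1(g)L_2(g)\ge\frac{|C_G(R)|^2}{15876}.
\]
\end{lemma}

\begin{proof}
The map $X_R\to X$ is finite and surjective, so $S_R$ is of general type by (S1). Put $Z=C_G(R)$. The group $Z\times Z$ acts on $C_1\times C_2$ commuting with the diagonal action of $R$, hence it acts on $X_R$. Suppose $(a,b)\in Z\times Z$ acts trivially on $X_R$. Then $C_1\times C_2$ is the union of the finitely many closed sets $\{z:(a,b)z=(\rho,\rho)z\}$, $\rho\in R$. By irreducibility one of them is everything, and since both actions are faithful, $a=b=\rho$. So the kernel has at most $|R|$ elements, and \eqref{eq:xiao} gives $|Z|^2/|R|\le|\mathrm{Bir}(S_R)|\le15876\,\chi(S_R)$. Multiply by $|R|$ and apply \eqref{eq:trace}.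
\end{proof}

This lemma is the only place where the proof of Theorem~\ref{thm:main} uses that $S$ is of general type.

\subsection{Dihedral groups}\label{ss:dihedral}
The smallest case that shows the whole method is the dihedral group $G$ of order $2n$, $n\ge3$, with $S$ of general type. Let $R$ be the group of rotations. Then $C_G(R)=R$, and Lemma~\ref{lem:centralizer} bounds the sum over $R$ below by $n^2/15876$. Let $g\notin R$ be a reflection fixing a point $y\in C_i$. The stabilizer of $y$ is cyclic and contains a reflection, so it equals $\langle g\rangle$ and the multiplier is $-1$. If $\sigma y$ is also fixed by $g$, then $\sigma$ normalizes $\langle g\rangle$, that is $\sigma\in C_G(g)$, a group of order at most $4$. So $g$ fixes at most two points in each fiber, each contributing $\frac12$ to \eqref{eq:lefschetz}, and $|L_i(g)|\le r_i$. Therefore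
\[
2n\,\chi(S)=\sum_{g\in R}L_1(g)L_2(g)+\sum_{g\notin R}L_1(g)L_2(g)\ge\frac{n^2}{15876}-n\,r_1r_2 ,
\]
that is, $n\le15876\,(2\chi(S)+r_1r_2)$. The rotations may cancel each other and are treated together; the reflections have large conjugacy classes, hence few fixed points, and are estimated one by one.

\subsection{The plan}
The dihedral case needs a bound on $r_1r_2$, and so does the general case. Section~\ref{sec:volume} disposes, by a different argument, of all surfaces except those with
\begin{equation}\label{eq:B}
h_1=h_2=0\quad\text{and}\quad r_1,r_2\le14 .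
\end{equation}
Under \eqref{eq:B} we imitate the dihedral computation. Let $\iota(g)=[G:C_G(g)]$ be the size of the conjugacy class $[g]$ of $g$. For $p\in P$ and an integer $d\ge1$, call $h\in H_p$ \emph{$d$-heavy at $p$} if
\[
\iota(h)\le d\qquad\text{and}\qquad[H_p:\langle h\rangle]\le d .
\]
Section~\ref{sec:light} shows that a conjugation-invariant set without $d$-heavy elements contributes $O(d^{-1/2}|G|^2)$ to the trace sum. Section~\ref{sec:choice} shows that the $d$-heavy elements generate a normal subgroup $R(d)$ whose centralizer has index at most $J(d)$, so that $R(d)$ contributes at least $|G|^2/(15876J(d)^2)$. These two estimates cannot be compared for the same $d$, since $d^{-1/2}$ is far larger than $J(d)^{-2}$. The circularity is broken by a pigeonhole argument: for some $d$ in an explicit range, raising the threshold from $d$ to $\Phi(d)$ does not enlarge the subgroups generated by the heavy elements.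

\section{A volume estimate}\label{sec:volume}

Let $f_i\colon S\to B_i$ be the natural maps. The pullback of $K_X$ to $S$ is the sum of the pullbacks of the $\mathbb Q$-divisors $K_{B_i}+\sum_p(1-1/m_p)p$, which have positive degree by \eqref{eq:hurwitz}; but $K_S$ is smaller than this pullback along the exceptional curves. To find a nef divisor below $K_S$ we lower the coefficients. The worst case is a point $\frac1n(1,1)$ with $m_p=m_{p'}=n$: its exceptional curve has multiplicity $1$ in both fibers and, as the proof below shows, multiplicity $1$ in the ramification divisor of $S\to B_1\times B_2$. So the coefficients of $p$ and $p'$ can add up to at most $1$. For rational $\theta\in[0,1]$ we therefore put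
\[
D_i(\theta)=K_{B_i}+\sum_{p\in P_i}\min\Big(\theta,1-\frac1{m_p}\Big)p,\qquad e_i(\theta)=\deg D_i(\theta).
\]

\begin{lemma}\label{lem:volume}
Let $S$ be any product-quotient surface. If $e_1(\theta)>0$ and $e_2(1-\theta)>0$, then $S$ is of general type, and its minimal model $Y$ satisfies
\[
9\chi(S)\ge K_Y^2\ge2|G|\,e_1(\theta)\,e_2(1-\theta).
\]
\end{lemma}

\begin{proof}
Let $\omega_i$ be a nonzero rational $1$-form on $B_i$ and take $K_{B_i}=\operatorname{div}\omega_i$. The divisor of the rational $2$-form $f_1^*\omega_1\wedge f_2^*\omega_2$ is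
\[
K_S=f_1^*K_{B_1}+f_2^*K_{B_2}+W,
\]
where $W$ is locally the divisor of $dt\wedge ds$ for local coordinates $t$ on $B_1$ and $s$ on $B_2$. Put $\tau_p=\min(\theta,1-1/m_p)$ for $p\in P_1$ and $\tau_{p'}=\min(1-\theta,1-1/m_{p'})$ for $p'\in P_2$. Then $K_S=H+Z$ with
\[
H=f_1^*D_1(\theta)+f_2^*D_2(1-\theta),\qquad Z=W-\sum_{p\in P_1}\tau_pf_1^*p-\sum_{p'\in P_2}\tau_{p'}f_2^*p' .
\]
We claim $Z\ge0$. The map $(f_1,f_2)$ is \'etale outside the fibers over $P_1$ and $P_2$, so only components of these fibers occur in $Z$.

For $p\in P_1$, the only component of $f_1^{-1}(p)$ that is not exceptional is the curve $\Gamma_p$ coming from $\{\tilde p\}\times C_2$, and it lies in no fiber of $f_2$. At a general point of $\Gamma_p$ the surface $S$ is locally $C_1\times C_2$, with coordinates $(u,s)$ and $t=u^{m_p}$. So $\Gamma_p$ has multiplicity $m_p$ in $f_1^*p$ and $m_p-1$ in $W$, and its coefficient in $Z$ is $m_p-1-m_p\tau_p\ge0$. The same computation with the factors exchanged applies to $p'\in P_2$.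

Let $E_j$ be an exceptional curve over a singular point of order $n$ above $(p,p')$. Choose linearizing coordinates $u,v$ with $t=u^{m_p}$ and $s=v^{m_{p'}}$. By (T1), $E_j$ has multiplicity $A=m_p\alpha_j$ in $f_1^*p$ and $B=m_{p'}\beta_j$ in $f_2^*p'$. Since $\alpha_j,\beta_j\ge1/n$ and $n$ divides $m_p$ and $m_{p'}$, we have $A,B\ge1$. From $dt\wedge ds=m_pm_{p'}\,ts\,\frac{du}u\wedge\frac{dv}v$ and (T2), $E_j$ has multiplicity $A+B-1$ in $W$. Its coefficient in $Z$ is
\[
A(1-\tau_p)+B(1-\tau_{p'})-1\ge(1-\theta)+\theta-1=0 .
\]
This proves the claim.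

The divisor $H$ is numerically $e_1(\theta)F_1+e_2(1-\theta)F_2$, with $F_i$ a general fiber of $f_i$, so it is nef. Moreover $F_1F_2=|G|$, the degree of $S\to B_1\times B_2$. Thus $H^2=2|G|e_1(\theta)e_2(1-\theta)>0$. For sufficiently divisible $k$, (S4) gives $h^0(kK_S)\ge h^0(kH)=\frac{k^2}2H^2+O(k)$. Hence $S$ is of general type; comparing with $h^0(kK_S)=\frac{k(k-1)}2K_Y^2+\chi(S)$ and letting $k\to\infty$ gives $K_Y^2\ge H^2$. Finally $K_Y^2\le9\chi(S)$ by (S2).
\end{proof}

We want a value of $\theta$ that works on one side for every cover. For $h_i=0$ and branching orders $(2,3,m)$ with $m\geq7$, the condition $e_i(\theta)>0$ forces $\theta>5/6$; we take $6/7$. The other side then has $\theta=1/7$, and this is where the threshold $14$ in \eqref{eq:B} comes from. The hypothesis $g_i\ge2$ enters the next lemma through the strict inequality in \eqref{eq:hurwitz}.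

\begin{lemma}\label{lem:degrees}
\textup{(i)} Always $e_i(6/7)\ge1/42$ and $e_i(6/7)\ge r_i/168$.

\textup{(ii)} If $h_i\ge1$ or $r_i\ge15$, then $e_i(1/7)\ge1/7$ and $e_i(1/7)\ge r_i/105$.
\end{lemma}

\begin{proof}
Drop the index $i$. By \eqref{eq:hurwitz}, $r\ge1$ if $h=1$, and $r\ge3$ if $h=0$.

(i) Write $e=e(6/7)$. Each term $\min(6/7,1-1/m_p)$ equals $1-1/m'_p\ge1/2$, where $m'_p=\min(m_p,7)$. If $h\ge2$, then $e\ge2+r/2$. If $h=1$, then $e\ge r/2\ge1/2$. If $h=0$ and $r\ge5$, then $e\ge r/2-2\ge r/10\ge1/2$. In these cases both bounds hold. In the remaining cases $r\le4$, so $1/42\ge r/168$ and it suffices to show $e\ge1/42$. If $h=0$ and $r=4$, then by \eqref{eq:hurwitz} not all $m_p$ equal $2$, and $e\ge\frac32+\frac23-2=\frac16$. If $h=0$ and $r=3$, with orders $m_1\le m_2\le m_3$, then $e=1-\Sigma$ with $\Sigma=\sum1/m'_p$, and \eqref{eq:hurwitz} says $\sum1/m_p<1$. This excludes $m_1=m_2=2$ and leaves four cases. If $m_1\ge3$, then $m_3\ge4$ and $\Sigma\le\frac13+\frac13+\frac14=\frac{11}{12}$. If $(m_1,m_2)=(2,3)$, then $m_3\ge7$ and $\Sigma=\frac{41}{42}$.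 If $(m_1,m_2)=(2,4)$, then $m_3\ge5$ and $\Sigma\le\frac{19}{20}$. If $m_1=2$ and $m_2\ge5$, then $\Sigma\le\frac9{10}$.

(ii) Here $e(1/7)=2h-2+r/7$. For $h\ge2$ this is at least $2+r/7$, and for $h=1$ it is $r/7$ with $r\ge1$. For $h=0$ and $r\ge15$ it is $(r-14)/7\ge1/7$, and $(r-14)/7\ge r/105$ is equivalent to $14r\ge210$.
\end{proof}

\begin{proposition}\label{prop:caseA}
If \eqref{eq:B} fails, then $S$ is of general type and
\[
|G|\le1323\,\chi(S),\qquad\gamma(X)\le13230\,\chi(S),\qquad r_1,r_2\le19845\,\chi(S).
\]
\end{proposition}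

\begin{proof}
After exchanging the factors, $h_1\ge1$ or $r_1\ge15$. Lemma~\ref{lem:volume} with $\theta=1/7$ gives $9\chi(S)\ge2|G|\,e_1(1/7)\,e_2(6/7)$, and we insert the bounds of Lemma~\ref{lem:degrees} in the four possible ways. The pair $(\frac17,\frac1{42})$ gives $|G|\le\frac92\cdot294\,\chi(S)=1323\,\chi(S)$. The pair $(\frac{r_1}{105},\frac{r_2}{168})$ gives $r_1r_2|G|\le\frac92\cdot17640\,\chi(S)=79380\,\chi(S)$, and Lemma~\ref{lem:gamma} turns this into the bound for $\gamma(X)$. The pairs $(\frac{r_1}{105},\frac1{42})$ and $(\frac17,\frac{r_2}{168})$ give $r_1\le19845\,\chi(S)$ and $r_2\le5292\,\chi(S)$.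
\end{proof}

\begin{remark}
No choice of $\theta$ covers all cases. If $h_1=h_2=0$ and $r_1=r_2=3$, as in Section~\ref{ss:hyper}, the hypotheses of Lemma~\ref{lem:volume} force both $\theta>2/3$ and $1-\theta>2/3$.
\end{remark}

\section{Elements that are not heavy}\label{sec:light}

Fix $p\in P$ and write $m=m_p$. For $h\in H_p\setminus\{1\}$ put $\varphi_p(h)=1/|1-\varepsilon_p(h)|$. Write $\varepsilon_p(h)=e^{2\pi ik/m}$ with $0<k<m$, and let $\|k\|=\min(k,m-k)$. The map $h\mapsto k$ is a bijection onto $\{1,\dots,m-1\}$, each value of $\|k\|$ is taken at most twice, and $[H_p:\langle h\rangle]=\gcd(k,m)$. Since $\sin(\pi\lambda)\ge2\lambda$ for $0\le\lambda\le\frac12$,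
\begin{equation}\label{eq:phi}
\varphi_p(h)=\frac1{2\sin(\pi\|k\|/m)}\le\frac m{4\|k\|}.
\end{equation}
Let $g\neq1$. Each point of the fiber over $p$ is $\sigma\tilde p$ for exactly $m_p$ elements $\sigma$, and for $h\in[g]$ there are exactly $|C_G(g)|$ elements $\sigma$ with $\sigma^{-1}g\sigma=h$. So \eqref{eq:lefschetz} gives $|L_i(g)|\le\sum_{p\in P_i}\ell_p(g)$, where
\[
\ell_p(g)=\frac1{m_p}\sum_{\sigma\in G,\ \sigma^{-1}g\sigma\in H_p}\varphi_p(\sigma^{-1}g\sigma)=\frac{|C_G(g)|}{m_p}\sum_{h\in H_p\cap[g]}\varphi_p(h).
\]
This is a class function, and $|C_G(g)|=|G|/|[g]|$. Hence, for a conjugation-invariant set $T\subset G\setminus\{1\}$,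
\begin{equation}\label{eq:classes}
\sum_{g\in T}\ell_p(g)^2=\frac{|G|^2}{m_p^2}\sum_{\kappa\subset T}\frac1{|\kappa|}\Big(\sum_{h\in H_p\cap\kappa}\varphi_p(h)\Big)^2,
\end{equation}
where $\kappa$ runs over the conjugacy classes contained in $T$.

An element fails to be heavy for one of two reasons. If $\gcd(k,m)$ is large, then $\|k\|$ is large, and the tail of $\sum j^{-2}$ is small. If the class $\kappa$ is large, we want to gain from the factor $1/|\kappa|$. The Cauchy--Schwarz inequality spends this whole factor when $H_p\cap\kappa$ is as large as $\kappa$, while bounding the inner sums by $\sum_h\varphi_p(h)$ through \eqref{eq:phi} costs a factor $\log m$ that we cannot control. H\"older's inequality with an exponent between $1$ and $2$ avoids both losses; we take $4/3$.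

\begin{lemma}\label{lem:light}
Let $d\ge1$ be an integer, let $p\in P$, and let $T\subset G\setminus\{1\}$ be a conjugation-invariant set such that no element of $H_p\cap T$ is $d$-heavy at $p$. Then
\[
\sum_{g\in T}\ell_p(g)^2\le2\,d^{-1/2}|G|^2 .
\]
\end{lemma}

\begin{proof}
For a class $\kappa\subset T$ put $s_\kappa=|H_p\cap\kappa|\le|\kappa|$; sums over $h$ run over $H_p\cap\kappa$.

\emph{Classes with $|\kappa|>d$.} Put $a_\kappa=\sum_h\varphi_p(h)^{4/3}$. H\"older's inequality with exponents $4$ and $4/3$ gives $\sum_h\varphi_p(h)\le s_\kappa^{1/4}a_\kappa^{3/4}$, so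
\[
\frac1{|\kappa|}\Big(\sum_h\varphi_p(h)\Big)^2\le\frac{s_\kappa^{1/2}}{|\kappa|}\,a_\kappa^{3/2}\le d^{-1/2}a_\kappa^{3/2}.
\]
The sets $H_p\cap\kappa$ are disjoint. By \eqref{eq:phi} and $\sum_{j\ge1}j^{-4/3}\le1+\int_1^\infty\lambda^{-4/3}d\lambda=4$,
\[
\sum_\kappa a_\kappa^{3/2}\le\Big(\sum_\kappa a_\kappa\Big)^{3/2}\le\Big(8\Big(\frac m4\Big)^{4/3}\Big)^{3/2}=\frac{8^{3/2}m^2}{16}=\sqrt2\,m^2 .
\]

\emph{Classes with $|\kappa|\le d$.} Here $\iota(h)=|\kappa|\le d$, so the hypothesis gives $\gcd(k,m)>d$ for each $h\in H_p\cap\kappa$. As $\gcd(k,m)$ divides $k$ and $m-k$, we have $\|k\|>d$. By Cauchy--Schwarz, $\frac1{|\kappa|}(\sum_h\varphi_p(h))^2\le\sum_h\varphi_p(h)^2$, and the total over these classes is at most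
\[
2\sum_{j>d}\frac{m^2}{16j^2}\le\frac{m^2}{8d}.
\]
Inserting both bounds in \eqref{eq:classes} gives the factor $\sqrt2\,d^{-1/2}+\frac1{8d}\le2d^{-1/2}$.
\end{proof}

\section{The subgroup generated by heavy elements}\label{sec:choice}

In this section we assume \eqref{eq:B}, so $|P|\le28$. For $p\in P$ and $d\ge1$ let $U_p(d)\le H_p$ be the subgroup generated by the elements that are $d$-heavy at $p$ (the trivial group if there are none), and let $R(d)$ be the normal subgroup of $G$ generated by all conjugates of all $U_p(d)$. These groups increase with $d$. The first condition in the definition of heavy gives each generator a large centralizer; the second bounds the number of generators that are needed.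

\begin{lemma}\label{lem:index}
$[G:C_G(R(d))]\le J(d)$.
\end{lemma}

\begin{proof}
A subgroup of the cyclic group $H_p$ is determined by its index, so at most $d$ subgroups have the form $\langle h\rangle$ with $h$ $d$-heavy at $p$. Choose one such $h$ for each of them. The chosen elements generate $U_p(d)$, and each has a centralizer of index at most $d$. The index of an intersection of subgroups is at most the product of the indices, so $[G:C_G(U_p(d))]\le d^d$. The normalizer contains the centralizer, so $U_p(d)$ has at most $d^d$ conjugates, each with centralizer of index at most $d^d$. The group $C_G(R(d))$ is the intersection of these at most $28d^d$ centralizers, and its index is at most $(d^d)^{28d^d}=J(d)$.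
\end{proof}

We now look for a step $d_\nu\to d_{\nu+1}$ at which no $U_p$ grows. The orders $m_p$ are unbounded, so the length of subgroup chains in $H_p$ gives no uniform bound. But as soon as $H_p$ contains a $d$-heavy element, $U_p(d)$ has index at most $d$ and can grow at most $\log_2d$ more times. The clock restarts, with a larger $d$, each time a new point $p$ acquires a heavy element. This happens at most $28$ times, and the recursion for $A_j$ records it.

\begin{lemma}\label{lem:pigeon}
There is $\nu<A_{29}$ with $U_p(d_\nu)=U_p(d_{\nu+1})$ for all $p\in P$.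
\end{lemma}

\begin{proof}
Since $\Phi(d)>d$, the sequence $(d_\nu)$ is increasing. Call $p$ \emph{active at $\nu$} if some element is $d_\nu$-heavy at $p$. Then $p$ stays active at all later indices and $[H_p:U_p(d_\nu)]\le d_\nu$. If $p$ is not active at $\nu$, then $U_p(d_\nu)=1$.

Suppose the conclusion fails for every $\nu\in\{0,\dots,N-1\}$. Split $\{0,\dots,N\}$ into the maximal intervals $[a_j,b_j]$, $j=0,1,\dots$, on which the set of active points is constant. These sets form a strictly increasing chain of subsets of $P$, so $j\le28$. For $a_j\le\nu<b_j$, some $U_p$ strictly increases from $\nu$ to $\nu+1$. Then $U_p(d_{\nu+1})\ne1$, so $p$ is active at $\nu+1$, hence at $a_j$. Each strict increase at least doubles the order, so a point active at $a_j$ admits at most $\log_2[H_p:U_p(d_{a_j})]\le\log_2d_{a_j}$ strict increases after $a_j$. Therefore $b_j-a_j\le28\log_2d_{a_j}$. We have $a_0=0=A_0$, and if $a_j\le A_j$, then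
\[
b_j\le A_j+\lfloor28\log_2d_{A_j}\rfloor=A_{j+1}-1,
\]
so the next interval starts at $b_j+1\le A_{j+1}$. The last interval ends at $N$, and so $N\le A_{29}-1$. Thus the conclusion cannot fail for all $\nu<A_{29}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If \eqref{eq:B} fails, Proposition~\ref{prop:caseA} applies, since $C>13230$. Assume \eqref{eq:B}. Take $\nu$ from Lemma~\ref{lem:pigeon} and put
\[
R=R(d_\nu),\qquad J=J(d_\nu)\le J_*,\qquad d'=d_{\nu+1}=4\cdot10^{14}J^4,\qquad T=G\setminus R .
\]
Since $R$ is normal, $T$ is conjugation-invariant, and $1\notin T$. If $h\in H_p\cap T$, then $h\notin R\supseteq U_p(d_\nu)=U_p(d')$, so $h$ is not $d'$-heavy at $p$. Lemma~\ref{lem:light} applies with $d'$ for every $p\in P$, and for $i=1,2$ Cauchy--Schwarz gives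
\[
\sum_{g\in T}|L_i(g)|^2\le r_i\sum_{p\in P_i}\sum_{g\in T}\ell_p(g)^2\le2r_i^2\,d'^{-1/2}|G|^2 .
\]
Applying Cauchy--Schwarz once more, with $r_1r_2\le196$ and $d'^{1/2}=2\cdot10^7J^2$,
\[
\sum_{g\in T}|L_1(g)L_2(g)|\le2r_1r_2\,d'^{-1/2}|G|^2\le\frac{392\,|G|^2}{2\cdot10^7J^2}\le\frac{|G|^2}{31752\,J^2},
\]
because $392\cdot31752=12446784<2\cdot10^7$. On the other hand, Lemmas~\ref{lem:centralizer} and~\ref{lem:index} give
\[
\sum_{g\in R}L_1(g)L_2(g)\ge\frac{|C_G(R)|^2}{15876}\ge\frac{|G|^2}{15876\,J^2}.
\]
The function $\Phi$ was chosen so that the first bound is half the second. The sums over $G$ and over $R$ are real by \eqref{eq:trace}, hence so is the sum over $T$, and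
\[
|G|\,\chi(S)=\sum_{g\in G}L_1(g)L_2(g)\ge\frac{|G|^2}{15876\,J^2}-\frac{|G|^2}{31752\,J^2}=\frac{|G|^2}{31752\,J^2}.
\]
Thus $|G|\le31752\,J_*^2\chi(S)\le C\chi(S)$. By Lemma~\ref{lem:gamma},
\[
\gamma(X)\le\frac{196}6|G|\le33\,|G|\le33\cdot31752\,J_*^2\chi(S)=C\chi(S).
\]
Since $\chi(S)\ge1$ by (S2), we have $C\chi(S)=\Gamma(p_g(S),q(S))$ for the function $\Gamma$ in the statement.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:finite}]
The bound on $|G|$ is in Theorem~\ref{thm:main}, and $h_1+h_2=q$ is in \eqref{eq:pgq}. If \eqref{eq:B} fails, the bound on $r_i$ is in Proposition~\ref{prop:caseA}; otherwise $r_i\le14\le19845\,\chi(S)$. For given $(p_g,q)$, list all groups of order at most $C\chi$ and, for each, all pairs of generating vectors with $h_1+h_2=q$ and $r_i\le19845\chi$. This list is finite and computable, and it contains every topological type that occurs.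
\end{proof}

\section{Linear growth is optimal}\label{sec:linear}

By \eqref{eq:basic} and the proof of Lemma~\ref{lem:gamma}, points of type $\frac1n(1,1)$ have nearly the largest value of $\gamma$ for given $n$. We take cyclic covers of $\mathbb P^1$ with many totally ramified points, all with the same multiplier, so that every singular point has this type.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Let $n\ge3$ and $t\ge2$. Let each of $C_1,C_2$ be a curve $y^n=\prod_{j=1}^{nt}(x-x_j)$ with distinct $x_j$, and let $G=\mathbb Z/n$ act on both by $y\mapsto\zeta y$, $\zeta=e^{2\pi i/n}$. Then $B_i=\mathbb P^1$ with coordinate $x$, and $q=0$. Over $x=\infty$ there are $n$ points, given by the values $(y/x^t)^n=1$, so the cover is unramified there; $1/x$ is a local coordinate and $y$ has a pole of order $t$. The branch points are the $nt$ points $x_j$; they are totally ramified, with local coordinate $y$ and multiplier $\zeta$. By \eqref{eq:hurwitz}, $g_i-1=\frac n2(t(n-1)-2)\ge3$.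

The surface $S$ is of general type by Lemma~\ref{lem:volume} with $\theta=\frac12$, since $e_i(\frac12)=-2+nt/2>0$. The quotient model has exactly $(nt)^2$ singular points, all of type $\frac1n(1,1)$, so by \eqref{eq:basic}
\[
\gamma(X)=\tfrac16\,t^2n(n-1)(n-2).
\]
Consider the forms $x^a\,dx/y^j$ with $1\le j\le n-1$ and $0\le a\le jt-2$. At a ramification point $dx$ vanishes to order $n-1\ge j$, and at infinity the order is $jt-a-2\ge0$, so they are holomorphic. They are linearly independent, since $x^a\,dx/y^j$ has character $\zeta^{-j}$ and the powers of $x$ are independent, and their number is $\sum_{j=1}^{n-1}(jt-1)=\frac{tn(n-1)}2-(n-1)=g_i$. So they form a basis of $H^0(K_{C_i})$. In \eqref{eq:pgq} the invariants pair $j$ with $n-j$, and with $\sum_{j=1}^{n-1}j(n-j)=\frac16n(n^2-1)$ we get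
\[
p_g(S)=\sum_{j=1}^{n-1}(jt-1)\big((n-j)t-1\big)=\tfrac16\,t^2n(n^2-1)-tn(n-1)+(n-1).
\]
For fixed $n$ and $t\to\infty$, we have $p_g(S)\to\infty$ and $\gamma(X)/p_g(S)\to(n-2)/(n+1)$. Given $c<1$, choose $n$ with $(n-2)/(n+1)>c$ and let $t$ be large.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Ingrid Bauer and Roberto Pignatelli,
\emph{Product-Quotient Surfaces: new invariants and algorithms},
arXiv:1308.5508 (2013).

\bibitem{Xiao1}
Xiao, Ann. of Math. \textbf{139} (1994), 51--77.

\bibitem{Xiao2}
Xiao, J. Algebraic Geom. \textbf{4} (1995), 701--793.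

\end{thebibliography}
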